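# A linear gap between half-duplex and classical communication complexity

## 1. A 12 × 16 table with 160 marked cells

Everything in this lecture turns on one finite table. All parameters below are bits, and $\oplus$ is addition mod 2.

The rows form a set $X=X_S\sqcup X_R$. The part $X_S$ consists of the 8 elements $A(s,i,p)$, and $X_R$ consists of the 4 elements $A_R(u,k)$. The columns form a set $Y=Y_S\sqcup Y_R$. The part $Y_S$ consists of the 8 elements $B(r,j,q)$, and $Y_R$ consists of the 8 elements $B_R(v_0,v_1,l)$. The entries are pairs of bits, given by a function $f:X\times Y\to\{0,1\}^2$:

| | $B(r,j,q)$ | $B_R(v_0,v_1,l)$ |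
|---|---|---|
| $A(s,i,p)$ | $(j\oplus p,\ i\oplus q)$ | $(v_i\oplus s\oplus p,\ l)$ |
| $A_R(u,k)$ | $(k,\ u\oplus r\oplus q)$ | $(k,\ l)$ |

In the upper right block, the bit $i$ of the row selects which of $v_0,v_1$ is used. Mark every cell outside the lower right block:
$$E=(X\times Y)\setminus(X_R\times Y_R),\qquad |E|=8\cdot 8+8\cdot 8+4\cdot 8=160 .$$

**Definition (rectangle).** A *rectangle* is a set $P\times Q$ with $P\subseteq X$ and $Q\subseteq Y$. It is *monochromatic* for $f$ if $f$ is constant on it.

For example, take $P=\{A(0,0,0),A_R(0,0)\}$ and $Q=\{B(0,0,0),B_R(0,0,0),B_R(0,1,0)\}$. All six cells have value $(0,0)$: the first is $(0\oplus0,0\oplus0)$, the two cells of $A(0,0,0)$ with $B_R(0,v_1,0)$ are $(v_0\oplus0\oplus0,0)=(0,0)$, the cell of $A_R(0,0)$ with $B(0,0,0)$ is $(0,0\oplus0\oplus0)$, and the last two are $(k,l)=(0,0)$. Four of the six cells are marked.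

We shall prove that no monochromatic rectangle contains more than four marked cells. So covering the table by monochromatic rectangles takes at least $160/4=40$ of them, and $40>32=2^5$. This forces any ordinary two-player protocol computing $f$ to use more than 5 bits. On the other hand, there is a communication channel, in some ways worse than the ordinary one, on which 5 rounds suffice. The table is therefore a place where the worse channel wins, and the count of marked cells is of a kind that multiplies when the table is raised to a power. That is what the table is for. Now we say precisely which channels, and which question.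

## 2. Two channels

Alice gets $x$, Bob gets $y$, and they want to compute $f(x,y)$. In both models a protocol computes $f$ if at the end *both* players know $f(x,y)$, for every $(x,y)$ in the domain.

**Definition (classical model, Yao).** In each round one player sends one bit and the other receives it. Who sends, and which bit, is determined by that player's input and the bits communicated so far. $D(f)$ is the minimum, over protocols computing $f$, of the number of bits communicated in the worst case.

**Definition (half-duplex model with adversary).** The players have synchronized clocks and act in rounds. In every round each player chooses one of three actions, namely send 0, send 1, or receive, depending on the player's own input and on everything this player has observed so far.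

- If one sends and the other receives, the round is *normal*: the receiver gets the bit.
- If both send, the round is *spent*: both bits are lost.
- If both receive, the round is *silent*: each player receives an arbitrary bit chosen by a malicious adversary, and the two bits may differ.

$D^{hd}(f)$ is the minimum number of rounds of a half-duplex protocol computing $f$, for every input in the domain and every choice of the adversary's bits.

In both models we let a protocol run for exactly its worst-case number of rounds, padding with dummy rounds if necessary.

*Example.* Let each player hold a letter from $\{0,1,R\}$. In a single round, a player with letter 0 or 1 sends it and a player with letter $R$ receives. On $(0,R)$ Bob receives 0. On $(R,R)$ Bob may also receive 0, by the adversary's choice, so Bob cannot tell these two inputs apart. On $(0,1)$ the round is spent, and Alice, who sent 0, has observed exactly what she observes on $(0,R)$: nothing. A sender never learns whether the bit arrived, and a receiver never learns whether the bit is genuine.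

The following comparison is quoted with the question. Its proof is short and contains the device used throughout, so we give it.

**Proposition 1.** $D(f)/2\le D^{hd}(f)\le D(f)$.

*Proof.* A classical protocol is a half-duplex protocol in which all rounds are normal, so $D^{hd}\le D$. For the other inequality, simulate each half-duplex round by two classical bits. Alice sends a bit $\alpha$: the bit she would send in this round, or $0$ if she would receive. Bob likewise sends a bit $\beta$. A player who would have sent ignores the other's bit. If Alice would have received, she continues as if she had received $\beta$; if Bob would have received, he continues as if he had received $\alpha$. This is always a legal outcome of the round: if both send, nothing is observed; if exactly one receives, the bit obtained is the correct one; if both receive, the adversary could have chosen exactly these bits. After all rounds both know $f(x,y)$, so $D(f)\le 2D^{hd}(f)$. $\square$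

It is also known that $D^{hd}(f)<D(f)$ can happen. The question, posed with reference to Mikhail Dektiarev and Nikolay Vereshchagin, "Half-duplex communication complexity with adversary can be less than the classical communication complexity", arXiv:2405.16881 (2024), is this: fix a finite alphabet $\Sigma$ that does not depend on $n$; *is there a sequence of total functions $f_n:\Sigma^n\times\Sigma^n\to V_n$ such that $D(f_n)-D^{hd}(f_n)$ is not bounded by any constant?* The values need not be Boolean. The answer is yes, and the gap can even be linear in $n$.

**Theorem 1.** There are an alphabet $\Sigma$ with $|\Sigma|=16$ and total functions $f_n:\Sigma^n\times\Sigma^n\to(\{0,1\}^2)^n$ with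
$$D^{hd}(f_n)\le 5n,\qquad D(f_n)\ge n\log_2 40 .$$
Hence $D(f_n)-D^{hd}(f_n)\ge n\log_2\frac54>0.32\,n$.

**Theorem 2.**

1. *Boolean values.* Over an alphabet of size 64 there are total Boolean functions $g_n$ with $D^{hd}(g_n)\le 5n+2$ and $D(g_n)\ge n\log_2 40$. So the gap is at least $n\log_2\frac54-2$.
2. *Binary alphabet.* Over $\Sigma=\{0,1\}$ there are total Boolean functions on words of length $n$ with gap at least $\lfloor n/6\rfloor\log_2\frac54-2$.
3. *Order-optimality.* For every total function on $\Sigma^n\times\Sigma^n$, $D-D^{hd}\le n\lceil\log_2|\Sigma|\rceil$. So a linear gap is best possible up to the constant.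
4. *Limit of the method.* Let $f$ be total and let $\mu\ge0$ be a weight on its cells such that every monochromatic rectangle has weight at most $1$. Then the total weight is at most $(5/2)^{D^{hd}(f)}$. If $f$ has an $R$-round protocol ($R\ge1$) whose rounds $2,\dots,R$ are classical with a fixed schedule of senders, the total weight is at most $\frac52\cdot2^{R-1}$. The function $f$ of Section 1 attains this second bound exactly, with $R=5$ and total weight $40$.

The textbook fact on the classical side is the following.

**Lemma 1.** A classical protocol of cost $D$ computing a total function $h$ partitions the domain into at most $2^D$ rectangles, and $h$ is constant on each. Hence if every covering of the domain by monochromatic rectangles has at least $L$ members, then $D(h)\ge\log_2L$.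

*Proof.* We show by induction on the length of a bit string that the set of inputs producing it as the first bits of the conversation is a rectangle. For the empty string it is the whole domain. Suppose the set is a nonempty rectangle $P\times Q$. In the next round exactly one player sends. Alice's decision to send depends only on $x\in P$, Bob's only on $y\in Q$. If some $x\in P$ sends, then every $y\in Q$ receives, and so every $x\in P$ sends. Thus the sender is the same on all of $P\times Q$. If it is Alice, the inputs on which she sends the bit $\beta$ form $P_\beta\times Q$ with $P_\beta\subseteq P$; if it is Bob, they form $P\times Q_\beta$. This completes the induction.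

There are at most $2^D$ full conversations. On the rectangle $P\times Q$ of one of them, Alice's output depends only on $x$ and Bob's only on $y$, and both equal $h(x,y)$. So $h(x,y)=h(x,y')=h(x',y')$ for all $x,x'\in P$ and $y,y'\in Q$. Finally, these rectangles cover the domain, so $2^D\ge L$. $\square$

## 3. Five rectangles after one half-duplex round

After one classical bit the domain splits into two rectangles. What replaces this split in the half-duplex model? Let an $R$-round half-duplex protocol with $R\ge1$ compute $f$ on a rectangle $X\times Y$ (here any function, not only the table). Split the inputs by their action in round 1: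
$$X=X_0\sqcup X_1\sqcup X_R,\qquad Y=Y_0\sqcup Y_1\sqcup Y_R,$$
where $X_\alpha$ sends $\alpha$ and $X_R$ receives, and similarly for Bob. Put
$$F_{\alpha\beta}=(X_\alpha\cup X_R)\times(Y_\beta\cup Y_R)\quad(\alpha,\beta\in\{0,1\}),\qquad F_S=(X_0\cup X_1)\times(Y_0\cup Y_1).$$

**Lemma 2.** On each of the five rectangles $F_{00},F_{01},F_{10},F_{11},F_S$, rounds $2,\dots,R$ with suitably fixed observations from round 1 form an $(R-1)$-round half-duplex protocol computing $f$. Every cell outside $X_R\times Y_R$ lies in exactly two of the five rectangles, and every cell of $X_R\times Y_R$ lies in exactly four.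

*Proof.* On $F_{\alpha\beta}$, suppose that Alice's inputs in $X_R$ have received $\beta$ and Bob's inputs in $Y_R$ have received $\alpha$. This is consistent with round 1 for all four kinds of pairs: a pair in $X_\alpha\times Y_\beta$ is spent; on $X_\alpha\times Y_R$ Bob receives $\alpha$; on $X_R\times Y_\beta$ Alice receives $\beta$; on $X_R\times Y_R$ the adversary may choose $\beta$ for Alice and $\alpha$ for Bob. So on $F_{\alpha\beta}$ each player's state after round 1 is a function of the player's own input, and the remaining rounds, being correct for every choice of the adversary, compute $f$. On $F_S$ round 1 is spent, nobody observes anything, and the same conclusion holds.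

For the multiplicities: a cell of $X_\alpha\times Y_\beta$ lies in $F_{\alpha\beta}$ and in $F_S$. A cell of $X_\alpha\times Y_R$ lies in $F_{\alpha0}$ and $F_{\alpha1}$. A cell of $X_R\times Y_\beta$ lies in $F_{0\beta}$ and $F_{1\beta}$. A cell of $X_R\times Y_R$ lies in all four $F_{\alpha\beta}$. There are no other memberships. $\square$

In the example with letters $\{0,1,R\}$ we have $F_{00}=\{0,R\}\times\{0,R\}$, $F_{01}=\{0,R\}\times\{1,R\}$, and so on, and $F_S=\{0,1\}\times\{0,1\}$.

Now the smallest cases.

*No rounds.* If $D^{hd}(f)=0$, then $f(x,y)$ is a function of $x$ alone and also of $y$ alone, hence constant, and $D(f)=0$.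

*One round.* Here a gap is still impossible: *if a total function $f$ has $D^{hd}(f)\le 1$, then $D(f)\le1$.* By Lemma 2 with $R=1$ and the previous case, $f$ is constant on each nonempty one of the five rectangles. There are three situations.

- $X_R$ and $Y_R$ are both nonempty. All four $F_{\alpha\beta}$ contain $X_R\times Y_R$, so $f$ has one and the same value on their union, which is all of $X\times Y$.
- $X_R=\emptyset$. If $Y_0\cup Y_1=\emptyset$, then Alice always sends and Bob always receives: the protocol is classical with one bit. Otherwise choose $\beta$ with $Y_\beta\neq\emptyset$ and let $c$ be the value of $f$ on $F_S=X\times(Y_0\cup Y_1)$. For each $\alpha$ with $X_\alpha\ne\emptyset$, the rectangle $F_{\alpha\beta}$ meets $F_S$ in $X_\alpha\times Y_\beta\neq\emptyset$, so $f=c$ on $F_{\alpha\beta}$, and in particular on $X_\alpha\times Y_R$. Thus $f=c$ on $F_S$ and on $X\times Y_R$, that is, everywhere. (We go through $F_{\alpha\beta}$ with the chosen $\beta$ because $F_{\alpha,1-\beta}$ may be disjoint from $F_S$, namely when $Y_{1-\beta}=\emptyset$.)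
- $Y_R=\emptyset$. This is the previous situation with the players exchanged.

In each case $f$ is constant or has a one-bit classical protocol.

So an unusual first round can pay off only through the rounds that come after it.

## 4. The factor 5/2, and what it demands of a table

The aim of this section is the two inequalities of Theorem 2(4). Their equality case explains the shape of the table.

Let $f$ be total and let $\mu\ge0$ be a weight on its cells such that every monochromatic rectangle has weight at most 1.

**Step 1: one round costs a factor of at most 5/2.** This step proves, by induction on $R$: if an $R$-round half-duplex protocol computes $f$ on a rectangle $F$, then $\mu(F)\le(5/2)^R$. For $R=0$, as in the case of no rounds above, $f$ is constant on $F$, so $\mu(F)\le1$. For $R\ge1$, write $F=X\times Y$ and apply Lemma 2. By induction each of the five rectangles has weight at most $(5/2)^{R-1}$. Counting multiplicities,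
$$2\mu(X\times Y)+2\mu(X_R\times Y_R)=\mu(F_S)+\sum_{\alpha,\beta}\mu(F_{\alpha\beta})\le5\left(\tfrac52\right)^{R-1}, \tag{1}$$
so $\mu(X\times Y)\le(5/2)^R$. Taking $R=D^{hd}(f)$ and the whole domain gives the first bound.

**Step 2: one half-duplex round followed by classical rounds.** This step proves the second bound. If rounds $2,\dots,R$ are classical with a fixed schedule of senders, then on each of the five rectangles the remaining protocol is a classical protocol with $R-1$ bits. By Lemma 1 it splits the rectangle into at most $2^{R-1}$ monochromatic rectangles, each of weight at most 1. So the right-hand side of (1) may be replaced by $5\cdot2^{R-1}$, and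
$$\mu(X\times Y)\le\tfrac52\cdot2^{R-1}. \tag{2}$$

A classical protocol with $R$ bits allows total weight at most $2^R$, by Lemma 1. The right side of (2) is $\frac54\cdot2^R$, and this extra factor $\frac54$ is what we want to exploit. By (1), equality in (2) demands three things: the silent corner $X_R\times Y_R$ has weight $0$; each of the five rectangles has weight exactly $2^{R-1}$; and inside each of the five, every one of the $2^{R-1}$ leaves has weight exactly $1$.

The table is built to meet these demands with $R=5$. Let $X_\alpha$ be the set of all $A(\alpha,i,p)$ and let $Y_\beta$ be the set of all $B(\beta,j,q)$. Then $|X_\alpha|=4$, $|X_R|=4$, $|Y_\beta|=4$, $|Y_R|=8$. The set $E$ leaves out exactly the silent corner, and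
$$|F_{\alpha\beta}\cap E|=4\cdot4+4\cdot8+4\cdot4=64,\qquad |F_S\cap E|=8\cdot8=64 .$$
With weight $\frac14$ on each marked cell, each of the five rectangles has weight $16=2^4$. What is left to prove is that a protocol of the required form exists (Section 6) and that every monochromatic rectangle has weight at most 1, that is, at most four marked cells (Section 7).

## 5. Why one saved bit need not multiply

Suppose we have a function with $D^{hd}(f)<D(f)$. The sensible plan for an unbounded gap is to solve $n$ independent instances. For $f:X\times Y\to V$ put
$$f^n:X^n\times Y^n\to V^n,\qquad f^n(x,y)=(f(x_1,y_1),\dots,f(x_n,y_n)).$$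
On the half-duplex side this works: running a protocol $n$ times gives $D^{hd}(f^n)\le nD^{hd}(f)$. If $D(f^n)$ were at least $nD(f)$, the gap would be at least $n$.

The plan stops at that last inequality, which is false in general. Let $h(x,y)=x$ with $x\in\{0,1,2\}$ and a single possible $y$. Three values need at least three leaves, so $D(h)=2$. But $h^5$ has $3^5=243\le2^8$ values, and Alice can send an 8-bit code of her input, so $D(h^5)\le8<10=5D(h)$. Savings due to rounding disappear in powers.

Replacing $D$ by the least number $C(f)$ of monochromatic rectangles covering the domain does not help by itself, since products of coverings give $C(f^n)\le C(f)^n$, an inequality in the wrong direction. What does go in the right direction is a *reason* why many rectangles are needed, if that reason is multiplicative. Marked cells are such a reason: if $E$ is a set of cells and no monochromatic rectangle contains more than $m$ of them, then $C(f)\ge|E|/m$, and we shall see in Lemma 5 that $E$ and $m$ simply turn into $E^n$ and $m^n$. So it is enough to find one table and one set $E$ with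
$$|E|/m>2^{R},\qquad R\ge D^{hd}(f).$$

The choice of $E$ matters. Marking *all* 192 cells of our table fails. For fixed $(\kappa,\lambda)$, the elements $A_R(u,\kappa)$ (two of them) and $B_R(v_0,v_1,\lambda)$ (four of them) span a monochromatic rectangle with 8 cells inside $X_R\times Y_R$, so the bound is at most $192/8=24<32$. The obstruction sits in the silent corner, and by Section 4 this is exactly the region that must carry no weight.

## 6. Five rounds for the table

**Lemma 3.** $D^{hd}(f)\le5$ for the function $f$ of Section 1.

The letters in the table are read as follows. Inputs in $X_S,Y_S$ send in round 1 and inputs in $X_R,Y_R$ receive. After that the players use a fixed classical schedule, each sending a bit computed by a rule that the player can always apply, without knowing whether round 1 was normal, spent or silent. The entries of the table are *defined* as what comes out. The only thing that could go wrong is the silent corner, where the outcome must not depend on the adversary. There the players announce their own bits $k$ and $l$.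

*Proof.* The protocol:

- Round 1. $A(s,i,p)$ sends $s$, and $A_R(u,k)$ receives a bit, called $\rho$. $B(r,j,q)$ sends $r$, and $B_R(v_0,v_1,l)$ receives a bit, called $\tau$.
- Round 2. Alice sends $i^*$, Bob receives. Here $i^*=i$ for $A(s,i,p)$ and $i^*=u\oplus\rho$ for $A_R(u,k)$.
- Round 3. Bob sends $j^*$, Alice receives. Here $j^*=j$ for $B(r,j,q)$ and $j^*=v_{i^*}\oplus\tau$ for $B_R(v_0,v_1,l)$.
- Round 4. Bob sends $l^*$, Alice receives. Here $l^*=i^*\oplus q$ for $B(r,j,q)$ and $l^*=l$ for $B_R(v_0,v_1,l)$.
- Round 5. Alice sends $k^*$, Bob receives. Here $k^*=j^*\oplus p$ for $A(s,i,p)$ and $k^*=k$ for $A_R(u,k)$.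

Both output $(k^*,l^*)$. Every rule uses only what its player knows at that time: Bob knows $i^*$ from round 2 on, and Alice knows $j^*$ from round 3 on. Rounds 2–5 are always normal, so both players know $k^*$ and $l^*$ at the end. We check the four blocks.

- $A(s,i,p)$ with $B(r,j,q)$. Round 1 is spent. Then $i^*=i$, $j^*=j$, $l^*=i\oplus q$, $k^*=j\oplus p$.
- $A(s,i,p)$ with $B_R(v_0,v_1,l)$. Round 1 is normal and $\tau=s$. Then $i^*=i$, $j^*=v_i\oplus s$, $l^*=l$, $k^*=v_i\oplus s\oplus p$.
- $A_R(u,k)$ with $B(r,j,q)$. Round 1 is normal and $\rho=r$. Then $i^*=u\oplus r$, $j^*=j$, $l^*=u\oplus r\oplus q$, $k^*=k$.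
- $A_R(u,k)$ with $B_R(v_0,v_1,l)$. Round 1 is silent. Whatever $\rho,\tau$ are, $k^*=k$ and $l^*=l$.

In every case $(k^*,l^*)=f(x,y)$. $\square$

*A run by hand.* For $A(0,1,1)$ and $B_R(0,1,0)$: $\tau=0$, $i^*=1$, $j^*=v_1\oplus0=1$, $l^*=0$, $k^*=1\oplus1=0$. The table gives $(v_1\oplus s\oplus p,\,l)=(1\oplus0\oplus1,0)=(0,0)$.

*Why $Y_R$ carries two bits $v_0,v_1$.* In round 3 Bob already knows $i^*$, so his reply may depend on it, and the pair $(v_0,v_1)$ gives one reply bit for each value. If we kept only the columns with $v_0=v_1$, then $Y_R$ would have 4 elements and there would be $64+32+32=128$ marked cells. The rectangle $\{A(0,0,0),A(1,0,0)\}\times\{B(0,0,0),B(1,0,0)\}$ is monochromatic with value $(0,0)$ and has four marked cells, so this count would give at most $128/4=32=2^5$: no gain over 5 bits.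

## 7. No monochromatic rectangle has five marked cells

**Lemma 4.** Every monochromatic rectangle $P\times Q$ of $f$ satisfies $|(P\times Q)\cap E|\le4$.

*Proof.* We may assume $P,Q\ne\emptyset$. Let $(\kappa,\lambda)$ be the value of $f$ on $P\times Q$. Put $P_S=P\cap X_S$, $P_R=P\cap X_R$, $Q_S=Q\cap Y_S$, $Q_R=Q\cap Y_R$. The number to bound is
$$M=|P_S||Q_S|+|P_S||Q_R|+|P_R||Q_S| .$$

**Step 1: remove the parameters $k$ and $l$.** The purpose is to describe $P_R$ and $Q_R$ by fewer bits. In the bottom row of the table the first value bit is $k$ in both columns, so, as $Q\neq\emptyset$, every $A_R(u,k)\in P_R$ has $k=\kappa$. In the right column the second value bit is $l$ in both rows, so, as $P\ne\emptyset$, every $B_R(v_0,v_1,l)\in Q_R$ has $l=\lambda$. Hence elements of $P_R$ are determined by $u$, and elements of $Q_R$ by $(v_0,v_1)$.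

**Step 2: the case $P_S\ne\emptyset\ne Q_S$.** This is the case where all three terms of $M$ can be positive. For all $A(s,i,p)\in P_S$ and $B(r,j,q)\in Q_S$,
$$j\oplus p=\kappa,\qquad i\oplus q=\lambda .$$
Fixing one element of $Q_S$, we see that $p$ and $i$ are the same for all elements of $P_S$. Fixing one element of $P_S$, we see that $j$ and $q$ are the same for all elements of $Q_S$. So elements of $P_S$ differ only in $s$ and elements of $Q_S$ only in $r$. Hence $|P_S|,|Q_S|\le2$.

An element of $Q_R$ satisfies $v_i=\kappa\oplus p\oplus s$ for every $s$ occurring in $P_S$. If $|P_S|=1$, this fixes $v_i$ and leaves only $v_{1-i}$ free, so $|Q_R|\le2$. If $|P_S|=2$, both values of $s$ occur, the conditions contradict each other, and $Q_R=\emptyset$.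

An element of $P_R$ satisfies $u=\lambda\oplus q\oplus r$ for every $r$ occurring in $Q_S$. If $|Q_S|=1$, this fixes $u$, so $|P_R|\le1$. If $|Q_S|=2$, the conditions contradict each other and $P_R=\emptyset$.

Therefore:

- $|P_S|=|Q_S|=1$: $M\le1+2+1=4$.
- $|P_S|=1$, $|Q_S|=2$: $M\le2+2+0=4$.
- $|P_S|=2$, $|Q_S|=1$: $M\le2+0+1=3$.
- $|P_S|=|Q_S|=2$: $M\le4+0+0=4$.

**Step 3: the case $Q_S=\emptyset$.** Only the term $M=|P_S||Q_R|$ survives. Assume both factors are nonzero. For all $A(s,i,p)\in P_S$ and all $(v_0,v_1)$ in $Q_R$,
$$s\oplus p=\kappa\oplus v_i .$$
Fix $i$. The left side depends only on the element of $P_S$ and the right side only on the element of $Q_R$. So among the elements of $P_S$ with this $i$ the value $s\oplus p$ is constant, and there are at most two of them; and if such elements exist, $v_i$ is constant on $Q_R$. If only one value of $i$ occurs in $P_S$, then $|P_S|\le2$, and $|Q_R|\le2$ because $v_i$ is fixed. If both values occur, then $|P_S|\le4$, and $|Q_R|=1$ because $v_0$ and $v_1$ are both fixed. In either case $M\le4$.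

**Step 4: the case $P_S=\emptyset$.** Only $M=|P_R||Q_S|$ survives. Assume both factors are nonzero. For all $A_R(u,\kappa)\in P_R$ and $B(r,j,q)\in Q_S$,
$$u\oplus r\oplus q=\lambda .$$
So $u$ is fixed, $|P_R|=1$, and $r\oplus q$ is constant on $Q_S$, which leaves at most $2\cdot2=4$ triples $(r,j,q)$. Hence $M\le4$. $\square$

This also completes Theorem 2(4). The weight $\mu=\frac14$ on $E$ and $0$ elsewhere gives every monochromatic rectangle weight at most 1. Its total is $160/4=40=\frac52\cdot2^4$. The protocol of Lemma 3 has $R=5$, and its rounds 2–5 are classical with the fixed schedule Alice, Bob, Bob, Alice. So equality holds in (2).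

## 8. Powers of the table: proof of Theorem 1

**Lemma 5.** Any family of monochromatic rectangles of $f^n$ covering $X^n\times Y^n$ has at least $40^n$ members.

*Proof.* Let $E_n=\{(x,y):(x_t,y_t)\in E\text{ for all }t\}$. A pair $(x,y)$ is the same as a choice of one cell $(x_t,y_t)$ for each $t$, so $|E_n|=160^n$.

**Step 1: projections of a monochromatic rectangle are monochromatic.** This step reduces rectangles of $f^n$ to rectangles of $f$. Let $P\times Q\subseteq X^n\times Y^n$ be nonempty and monochromatic for $f^n$ with value $(c_1,\dots,c_n)$. Let $P_t,Q_t$ be the projections of $P,Q$ to coordinate $t$. Given $\xi\in P_t$ and $\eta\in Q_t$, choose $x\in P$ and $y\in Q$ with $x_t=\xi$ and $y_t=\eta$. Then $(x,y)\in P\times Q$, because $P\times Q$ is a rectangle, and so $f(\xi,\eta)=c_t$. Thus $P_t\times Q_t$ is a monochromatic rectangle of $f$.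

**Step 2: count marked cells.** This step bounds the share of $E_n$ that one rectangle can hold. If $(x,y)\in(P\times Q)\cap E_n$, then $(x_t,y_t)\in(P_t\times Q_t)\cap E$ for every $t$. So Lemma 4 gives
$$|(P\times Q)\cap E_n|\le\prod_{t=1}^n|(P_t\times Q_t)\cap E|\le4^n .$$
To cover all of $E_n$, at least $160^n/4^n=40^n$ rectangles are needed. $\square$

*Proof of Theorem 1.* Let $|\Sigma|=16$. Since $|X|=12$ and $|Y|=16$, we may fix a surjection $\varphi:\Sigma\to X$ and a bijection $\psi:\Sigma\to Y$. Put
$$f_n(x,y)=\big(f(\varphi(x_t),\psi(y_t))\big)_{t=1}^n ,$$
a total function on $\Sigma^n\times\Sigma^n$.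

**Step 1: upper bound.** To show $D^{hd}(f_n)\le5n$, run the protocol of Lemma 3 for $t=1,\dots,n$ in turn. Each run takes exactly 5 rounds, so the players stay synchronized, and each run is correct for all adversary bits.

**Step 2: lower bound.** To show $D(f_n)\ge n\log_240$, choose a section $\sigma:X\to\Sigma$ of $\varphi$, that is, $\varphi(\sigma(\xi))=\xi$ for all $\xi\in X$. Restricted to $\sigma(X)^n\times\Sigma^n$, the function $f_n$ is $f^n$ with renamed inputs, and a protocol for $f_n$ works on the restriction. So $D(f_n)\ge D(f^n)$, and $D(f^n)\ge\log_2 40^n=n\log_240$ by Lemmas 5 and 1.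

**Step 3: the gap.** To compare the two bounds: $D(f_n)-D^{hd}(f_n)\ge n(\log_240-5)=n\log_2\frac{40}{32}=n\log_2\frac54$, and $\log_2\frac54=0.3219\ldots>0.32$. $\blacksquare$

## 9. Boolean values, binary words, and the upper limit on the gap

**Proof of Theorem 2(1).** The device is to hand each player a guess of the answer and to ask whether both guesses are right. Let $\Sigma'=\Sigma\times\{0,1\}^2$, so $|\Sigma'|=64$. A word of length $n$ over $\Sigma'$ is a pair $(x,w)$ with $x\in\Sigma^n$ and $w\in(\{0,1\}^2)^n$. Define
$$g_n((x,w),(y,z))=1\quad\text{iff}\quad w=z=f_n(x,y).$$

**Step 1: upper bound.** To show $D^{hd}(g_n)\le5n+2$, the players compute $f_n(x,y)$ in $5n$ rounds. Then Alice sends one bit saying whether $w=f_n(x,y)$, and Bob sends one bit saying whether $z=f_n(x,y)$. Both then know $g_n$.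

**Step 2: lower bound.** To show $2^{D(g_n)}\ge40^n$, we turn a protocol for $g_n$ into a covering for $f_n$. By Lemma 1, an optimal classical protocol for $g_n$ gives at most $2^{D(g_n)}$ rectangles on which $g_n\equiv1$ and which cover all inputs of value 1. Let $P\times Q$ be a nonempty one. For all $(x,w)\in P$ and $(y,z)\in Q$ we have $w=z$. Fixing one element of $Q$ shows that $w$ takes a single value $c$ on $P$, and then $z=c$ on all of $Q$. Moreover $f_n(x,y)=c$ for all these $x,y$. So
$$\{x:(x,w)\in P\text{ for some }w\}\times\{y:(y,z)\in Q\text{ for some }z\}$$
is a monochromatic rectangle of $f_n$. Every $(x,y)\in\Sigma^n\times\Sigma^n$ is covered by such a projection, because $\big((x,f_n(x,y)),(y,f_n(x,y))\big)$ is an input of value 1. Intersecting with $\sigma(X)^n\times\Sigma^n$ and renaming inputs, as in the proof of Theorem 1, we get a covering of $X^n\times Y^n$ by at most $2^{D(g_n)}$ monochromatic rectangles of $f^n$. Lemma 5 gives $2^{D(g_n)}\ge40^n$.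

The gap is therefore at least $n\log_240-5n-2=n\log_2\frac54-2$. $\square$

**Proof of Theorem 2(2).** To pass to binary words, encode the 64 letters of $\Sigma'$ bijectively by blocks of 6 bits. With $m=\lfloor n/6\rfloor$, apply $g_m$ to the first $6m$ bits of the two words and ignore the remaining bits. (For $m=0$ take a constant function; its gap is $0\ge-2$.) Renaming inputs bijectively and appending ignored bits change neither complexity, so the gap is at least $m\log_2\frac54-2$. $\square$

**Proof of Theorem 2(3).** To bound the gap from above, let the players exchange their inputs: $D\le2n\lceil\log_2|\Sigma|\rceil$. By Proposition 1, $D^{hd}\ge D/2$. Hence $D-D^{hd}\le D/2\le n\lceil\log_2|\Sigma|\rceil$. $\square$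

Theorem 2(4) was proved in Sections 4 and 7.

## 10. The ratio $D/D^{hd}$

For the table itself both complexities can be read off. Classically, $D(f)\ge\lceil\log_240\rceil=6$ by Lemmas 5 and 1 with $n=1$. Also $D(f)\le6$: simulate round 1 of Lemma 3 by two classical bits as in Proposition 1, and then run rounds 2–5. So $D(f)=6$. On the half-duplex side $D^{hd}(f)\le5$, and Theorem 2(4) with $\mu=\frac14$ on $E$ gives $40\le(5/2)^{D^{hd}(f)}$. Since $(5/2)^4=39.0625<40$, we get $D^{hd}(f)=5$.

Thus the ratio is $\frac65$ for $n=1$. For the growing family, Theorem 1 gives $D(f_n)/D^{hd}(f_n)\ge\frac15\log_240>1.064$ for all $n$. Together with Proposition 1 this shows that the supremum of $D/D^{hd}$ over nonconstant total functions lies in $\left[\frac65,2\right]$. The optimal asymptotic ratio is not determined here.
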